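# Once-punctured surface bundles whose bi-orderability is not read off from homology

## 1. The guess that $h_+$ decides bi-orderability

The first guess is: **homology decides**. Take a surface bundle over the circle whose fiber has one puncture, and ask whether its fundamental group can be ordered compatibly with multiplication on both sides. The two theorems one would quote look only at the eigenvalues of the monodromy on $H_1$ of the fiber. So one guesses that two monodromies with the same action on $H_1$ are both good or both bad. Let us set up the definitions, test the guess where we can, and see where the tests stop.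

**Definition (bi-order).** A group is *bi-orderable* if it has a strict total order invariant under left and right multiplication. Such an order is the same thing as its set of positive elements $\{x>1\}$: a set closed under products and under conjugation which, for each $x\neq1$, contains exactly one of $x,x^{-1}$. In particular $x$ and $uxu^{-1}$ always have the same sign.

**Setting.** $S$ is a connected orientable surface of finite genus $g\ge1$ with exactly one puncture, so $G=\pi_1(S)$ is free of rank $2g$. We write $[x,y]=xyx^{-1}y^{-1}$ and fix free generators $a_1,b_1,\dots,a_g,b_g$ such that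
$$\partial=[a_1,b_1][a_2,b_2]\cdots[a_g,b_g]$$
represents a loop around the puncture. On $H=H_1(S;\mathbb Z)=G/[G,G]$, written additively, the intersection form is $a_i\cdot b_j=\delta_{ij}$, $a_i\cdot a_j=b_i\cdot b_j=0$. A homeomorphism $h$ of $S$ induces $h_*$ on $G$ (defined up to inner automorphisms) and $h_+$ on $H$. Its mapping torus $M$ has $\pi_1(M)\cong G\rtimes_{h_*}\mathbb Z$. Let $s$ be the stable letter of $G\rtimes_f\mathbb Z$, so $sxs^{-1}=f(x)$ for $x\in G$. Three remarks will be used constantly.

* The group $G\rtimes_f\mathbb Z$ depends only on the outer class of $f$: replacing $s$ by $us$ with $u\in G$ replaces $f$ by $x\mapsto uf(x)u^{-1}$. Replacing $f$ by $qfq^{-1}$, $q\in\mathrm{Aut}(G)$, also gives an isomorphic group.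
* The Alexander polynomial $\Delta_M(t)$ attached to the projection to $\mathbb Z$ is the characteristic polynomial of $h_+$. Indeed the infinite cyclic cover is $S\times\mathbb R$, with first homology $H$ on which the deck generator acts by $h_+$. (Units, and the convention $t\leftrightarrow t^{-1}$, do not affect which roots are real and positive.)
* We have
$$G\rtimes_f\mathbb Z\text{ is bi-orderable}\iff f\text{ preserves a bi-order of }G. \tag{1}$$
For "$\Rightarrow$", restrict the order to $G$; conjugation by $s$ preserves it, and this conjugation is $f$ on $G$. For "$\Leftarrow$", call an element positive if its $\mathbb Z$-coordinate is positive, or if that coordinate is $0$ and the element is positive in $G$. This set is invariant under conjugation by $G$ and by $s$.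

**The two theorems that suggest the guess.** For a free group $G$ with lower central series $G_1=G$, $G_{k+1}=[G_k,G]$, a bi-order is *standard* if every $G_k$ is convex, where a subgroup $C$ is *convex* if $a<x<b$ with $a,b\in C$ forces $x\in C$.

* *Perron–Rolfsen:* if all roots of $\Delta_M$ are real and positive, then $h_*$ preserves a standard bi-order of $G$; in particular $\pi_1(M)$ is bi-orderable.
* *Clay–Rolfsen:* if $\pi_1(M)$ is bi-orderable, then $\Delta_M$ has at least one real positive root.

**Test 1: all, or none, of the eigenvalues are real and positive.** The two theorems decide the question from $h_+$ alone. The guess holds.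

**Test 2: genus one, by hand.** If $h_+=-1$, one lift is $a_1\mapsto a_1^{-1}$, $b_1\mapsto b_1^{-1}$. It reverses the sign of $a_1$, so it preserves no bi-order. If $h_+=1$, Perron–Rolfsen gives a bi-order. For a general $P\in SL_2(\mathbb Z)$ the eigenvalues are $\lambda,\lambda^{-1}$, so either both are real and positive or neither is, and Test 1 applies. In fact genus one needs no eigenvalues at all. By Nielsen's theorem $\mathrm{Out}(F_2)\to GL_2(\mathbb Z)$ is an isomorphism. If $h_+=h'_+$, then $h_*$ and $h'_*$ differ by an inner automorphism, so $\pi_1(M)\cong\pi_1(M')$, and both groups or neither are bi-orderable. The guess holds for $g=1$.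

What the tests do not touch is genus $g\ge2$ with a *mixed* spectrum: some eigenvalues real and positive, some not. The question of Johnson and Segerman ("Non-standard bi-orders on punctured torus bundles", arXiv:2310.13758, 2023), posed there as an open question, is exactly whether the guess can fail: can $\pi_1(M')$ be bi-orderable and $\pi_1(M)$ not, with $h_+=h'_+$?

## 2. A handle of order six in genus two

Take the simplest mixed case. Let $g\ge2$ and let $f$ be the automorphism
$$f:\quad a_2\mapsto a_2b_2,\qquad b_2\mapsto a_2^{-1},\qquad\text{all other generators fixed.} \tag{2}$$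
Its inverse is $a_2\mapsto b_2^{-1}$, $b_2\mapsto b_2a_2$. It fixes $\partial$, because $[a_2b_2,a_2^{-1}]=a_2b_2a_2^{-1}\cdot b_2^{-1}a_2^{-1}a_2=[a_2,b_2]$. Put $P=f_+$. It is the identity on the $a_i,b_i$ with $i\ne2$. On $\langle a_2,b_2\rangle$ it has characteristic polynomial $x^2-x+1$, so its cube is $-1$ there. Thus $1$ is an eigenvalue and the other two eigenvalues are not real.

**Claim 1.** $f$ preserves no bi-order of $G$.

*Proof.* Suppose $<$ is preserved. Reversing it if necessary, $a_2>1$. Since $f(b_2)=a_2^{-1}<1$, we have $b_2<1$. Since $a_2>1$, also $f(a_2)=a_2b_2>1$. Apply $f$ once more: $f(a_2b_2)=a_2b_2a_2^{-1}>1$, so its conjugate $b_2$ is $>1$. Contradiction. $\square$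

If the guess is right, then *every* lift of $P$ must fail. Is there one that does not?

**The sensible first approach, and where it stops.** To order a free group one usually orders each quotient $G_k/G_{k+1}$ and compares elements at the first level where they are visible. The resulting orders are standard. But *no* $f'$ with $f'_+=P$ preserves a standard bi-order. Suppose it did. Call a nonzero class $xG_2\in H$ positive if $x>1$. This is well defined: if $x\notin G_2$, $k\in G_2$, $x>1$ and $xk<1$, then $1<x<k^{-1}$, so $x\in G_2$ by convexity, a contradiction. So $H$ acquires a translation-invariant order preserved by $P$. But then $a_2$ and $P^3a_2=-a_2$ have the same sign, which is impossible.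

The failure is structural. The quotients $G_k/G_{k+1}$ are determined by $H$, and every lift of $P$ acts on them in the same way. The lower central series of $G$ is blind to the difference between two lifts of $P$. We need a filtration of $G$ whose quotients see more than $H$.

## 3. What is true, and the facts quoted

**Theorem 1.** (a) For every $g\ge2$ there are homeomorphisms $h,h'$ of $S$ with $h_+=h'_+$ such that $\pi_1(M')$ is bi-orderable and $\pi_1(M)$ is not. (b) For $g=1$ there is no such pair.

So the guess is right for $g=1$ and wrong for every $g\ge2$. Part (b) was proved in Test 2. There is a stronger version.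

**Theorem 2.** Let $g\ge2$ and $P\in\mathrm{Sp}(2g,\mathbb Z)$.

1. If $1$ is an eigenvalue of $P$, there is $h'$ with $h'_+=P$ and $\pi_1(M')$ bi-orderable.
2. If either (i) $-1$ is an eigenvalue of $P$, or (ii) $H=H'\oplus H''$ is an orthogonal $P$-invariant splitting with $H''\ne0$ and $P|_{H''}$ has no positive real eigenvalue, then there is $h$ with $h_+=P$ and $\pi_1(M)$ not bi-orderable.

Whenever $P$ satisfies the hypotheses of both parts (for instance, if it has both eigenvalues $1$ and $-1$), the matrix $P=h_+$ does not decide bi-orderability. This is not claimed to classify the $P$ for which homology decides.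

We write $\mathrm{Aut}_\partial(G)$ for the group of automorphisms of $G$ fixing $\partial$. Compositions are read right to left, and matrices act on columns. The textbook facts we use are these.

* **(F1)** (Dehn–Nielsen–Baer; Farb–Margalit, *Primer on mapping class groups*, Thm 8.8.) Every automorphism of $G$ preserving the conjugacy class of $\partial$ is induced, up to inner automorphisms, by a homeomorphism of $S$. Hence each $f\in\mathrm{Aut}_\partial(G)$ comes from some $h$ with $h_+=f_+$ and $\pi_1(M)\cong G\rtimes_f\mathbb Z$.
* **(F2)** (Magnus, Witt; Magnus–Karrass–Solitar Ch. 5; Bourbaki, *Lie* II §5.) Let $K$ be a free group of any rank, with lower central series $K_d$ and $V=K/[K,K]$. Then $\bigcap K_d=1$, and $\bigoplus K_d/K_{d+1}$ is the free Lie ring on $V$, which embeds in the tensor ring $T(V)$. Hence $K_d/K_{d+1}\hookrightarrow V^{\otimes d}$ (tensor over $\mathbb Z$). An automorphism of $K$ acting by $u$ on $V$ acts on $K_d/K_{d+1}$ as the restriction of $u^{\otimes d}$.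
* **(F3)** (Farb–Margalit Thm 6.4, together with surjectivity of the capping map from the one-boundary mapping class group.) $\mathrm{Aut}_\partial(G)\to\mathrm{Sp}(2g,\mathbb Z)$ is well defined and onto for all $g\ge1$.
* **(F4)** (Frobenius.) Every square matrix over a field is a product of two symmetric matrices over that field.

By (F1) and (1), everything now happens inside $\mathrm{Aut}_\partial(G)$.

## 4. Orders built from the kernel of a homomorphism to $\mathbb Z$

The matrix $P$ of Section 2 fixes the vector $b_1$, so it preserves the homomorphism $x\mapsto x\cdot b_1$. The new filtration compares elements by this homomorphism *first*, and only then uses a lower central series, namely that of the kernel.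

**Definition ($\varphi$, $K$, $V$).** Let $\varphi:G\to\mathbb Z$ be given by $\varphi(a_1)=1$ and $\varphi=0$ on all other generators; on $H$ this is $\varphi(x)=x\cdot b_1$. Let $K=\ker\varphi$, $V=K/[K,K]$ and $\Lambda=\mathbb Z[t^{\pm1}]$.

The cover of the rose of $G$ corresponding to $K$ is a line of $a_1$-edges with $2g-1$ loops at each vertex. So $K$ is free on the elements $a_1^iya_1^{-i}$, $i\in\mathbb Z$, $y\in Y=\{b_1,a_2,b_2,\dots,a_g,b_g\}$. An element $u\in G$ acts on $V$ by conjugation, $x\mapsto uxu^{-1}$. Since $K$ acts trivially, this depends only on $\varphi(u)$, and we let $t$ be the action of elements with $\varphi=1$. Thus $u$ acts as $t^{\varphi(u)}$, and $V$ is a free $\Lambda$-module with basis $Y$, of rank $m=2g-1$.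

*Example.* For $g=1$, $K$ is free on the $a_1^ib_1a_1^{-i}$ and $V=\Lambda b_1$. The class of $[a_1,b_1]=(a_1b_1a_1^{-1})b_1^{-1}$ is $(t-1)b_1$. This element vanishes in $H$ but not in $V$, which is the kind of extra information we want.

If $f\in\mathrm{Aut}(G)$ satisfies $\varphi f=\varphi$, then $f(K)=K$. From $f(uxu^{-1})=f(u)f(x)f(u)^{-1}$ and $\varphi(f(u))=\varphi(u)$, we see that $f$ acts $\Lambda$-linearly on $V$, by a matrix $A(t)\in GL_m(\Lambda)$ in the basis $Y$.

**Proposition A.** Let $f\in\mathrm{Aut}(G)$ with $\varphi f=\varphi$. If there is a nonempty open interval $I\subset(0,\infty)$ such that for every $r\in I$ all eigenvalues of $A(r)$ are real and positive, then $f$ preserves a bi-order of $G$. Hence $G\rtimes_f\mathbb Z$ is bi-orderable.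

*Proof.* **Step 1: put each $V^{\otimes d}$ inside a real vector space, so that it can be ordered.** Fix $d\ge1$. Choose algebraically independent $r_1,\dots,r_d\in I$. They exist: at each stage the algebraic closure in $\mathbb C$ of the field generated over $\mathbb Q$ by the earlier choices is countable, and $I$ is uncountable. Since $V\cong\Lambda^m$, we have
$$V^{\otimes d}\cong\mathbb Z[t_1^{\pm1},\dots,t_d^{\pm1}]^{m^d},\qquad t^{i_1}y_1\otimes\cdots\otimes t^{i_d}y_d\ \leftrightarrow\ t_1^{i_1}\cdots t_d^{i_d}\,(y_1\otimes\cdots\otimes y_d).$$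
Evaluation $t_j\mapsto r_j$ gives a homomorphism $V^{\otimes d}\to\mathbb R^{m^d}$, injective by algebraic independence.

Independence is really needed. With $d=2$, the commutator of $a_1ya_1^{-1}$ and $y$ has class $ty\otimes y-y\otimes ty$ in $V^{\otimes2}$, which evaluates to $(r_1-r_2)\,y\otimes y$. It would be lost if $r_1=r_2$. This is why the hypothesis is on an interval of $r$ and not on one value.

**Step 2: order $K_d/K_{d+1}$ invariantly under $f$ and under conjugation by $a_1$.** Under evaluation, the action $t\otimes\cdots\otimes t$ of $a_1$ becomes multiplication by the positive scalar $r_1\cdots r_d$. The action of $f$ becomes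
$$C=A(r_1)\otimes\cdots\otimes A(r_d).$$
The eigenvalues of $C$ are products of eigenvalues of the $A(r_j)$, so they are all real and positive. Hence there is a real basis in which $C$ is upper triangular with positive diagonal. Call a nonzero vector positive if its *last* nonzero coordinate in this basis is positive. This is a translation-invariant total order on $\mathbb R^{m^d}$. If the last nonzero coordinate of $x$ is the $k$-th, then $(Cx)_j=0$ for $j>k$ and $(Cx)_k=C_{kk}x_k$. So $C$ preserves the order; positive scalars do too. Restricting along $K_d/K_{d+1}\hookrightarrow V^{\otimes d}\hookrightarrow\mathbb R^{m^d}$, by (F2), we get an order on the abelian group $K_d/K_{d+1}$ invariant under $f$ and under conjugation by $a_1$. Conjugation by $K$ acts trivially on $K_d/K_{d+1}$.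

**Step 3: assemble a bi-order on $K$.** By $\bigcap K_d=1$, each $k\in K\setminus1$ lies in $K_d\setminus K_{d+1}$ for exactly one $d$. Call $k$ positive if its class in $K_d/K_{d+1}$ is positive. Exactly one of $k,k^{-1}$ is positive. For a product $kl$ of positive elements: if the levels differ, $kl$ has the level and class of the factor of smaller level. If they agree, its class is a sum of two positive classes, hence positive and in particular nonzero. By Step 2 the positive set is invariant under $f$ and under conjugation by $\langle K,a_1\rangle=G$.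

**Step 4: extend to $G$.** Call $x\in G$ positive if $\varphi(x)>0$, or if $x\in K$ is positive. Products are clear except when one factor $x$ has $\varphi(x)>0$ and the other lies in $K$, and then $\varphi$ of the product is $>0$. Conjugation invariance holds since $\varphi$ is conjugation invariant and by Step 3. Invariance under $f$ holds since $\varphi f=\varphi$ and by Step 3. Now apply (1). $\square$

## 5. Separating twists, seen in $V$

The automorphism $f$ of (2) satisfies $\varphi f=\varphi$. On $V$ it acts by $a_2\mapsto a_2+b_2$, $b_2\mapsto-a_2$, fixing the rest of $Y$: a constant matrix with non-real eigenvalues. Proposition A does not apply, as it must not, by Claim 1. We want to multiply $f$ by an automorphism that is trivial on $H$ but *not* on $V$.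

**A twist that does nothing.** The obvious candidate conjugates $a_1,b_1$ by $[a_1,b_1]$ and fixes the other generators. It fixes $\partial$ and is trivial on $H$. But $[a_1,b_1]\in K$, so it fixes the class of $b_1$ in $V$, and it fixes all other elements of $Y$. So it acts trivially on $V$. Composing $f$ with it really is useless: the composite still agrees with $f$ on $\langle a_2,b_2\rangle$, so the argument of Claim 1 applies word for word.

What went wrong is that $\varphi$ vanishes on one side of the curve, on $\langle a_2,b_2\rangle$. We therefore look for generators $\alpha,\beta,\alpha',\beta'$ with $[\alpha,\beta][\alpha',\beta']=[a_1,b_1][a_2,b_2]$ such that $\varphi$ is nonzero on both $\langle\alpha,\beta\rangle$ and $\langle\alpha',\beta'\rangle$.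

**Step 1: produce the new basis, by applying an element of $\mathrm{Aut}_\partial(G)$ to the old one.** Let $g\ge2$ and $c_0=b_1a_1^{-1}b_1^{-1}a_2$. Let $\psi$ be
$$a_1\mapsto a_1,\quad b_1\mapsto c_0b_1,\quad a_2\mapsto c_0a_2c_0^{-1},\quad b_2\mapsto b_2c_0^{-1},$$
fixing the other generators. Then
$$\psi(c_0)=c_0(b_1a_1^{-1}b_1^{-1})c_0^{-1}\cdot c_0a_2c_0^{-1}=c_0c_0c_0^{-1}=c_0 .$$
The same formulas with $c_0^{-1}$ in place of $c_0$ define an endomorphism which also fixes $c_0$ by the same computation, so it is inverse to $\psi$. Hence $\psi$ is an automorphism. Next,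
$$\partial=a_1\cdot c_0\cdot b_2a_2^{-1}b_2^{-1}\cdot\prod_{i\ge3}[a_i,b_i],\qquad \psi(b_2a_2^{-1}b_2^{-1})=b_2c_0^{-1}\cdot c_0a_2^{-1}c_0^{-1}\cdot c_0b_2^{-1}=b_2a_2^{-1}b_2^{-1},$$
so $\psi(\partial)=\partial$. Let $\tau_1:b_1\mapsto b_1a_1$, other generators fixed; it fixes $[a_1,b_1]$, since $[a_1,b_1a_1]=a_1b_1a_1\cdot a_1^{-1}\cdot a_1^{-1}b_1^{-1}=[a_1,b_1]$. The images of the standard basis under $\psi\tau_1$ are
$$\alpha=a_1,\quad\beta=c_0b_1a_1,\quad\alpha'=c_0a_2c_0^{-1},\quad\beta'=b_2c_0^{-1},\quad a_i,b_i\ (i\ge3). \tag{3}$$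
They form a free basis of $G$, and $\partial=[\alpha,\beta][\alpha',\beta']\prod_{i\ge3}[a_i,b_i]$. Since $\varphi(c_0)=-1$, we have $\varphi(\alpha)=1$ and $\varphi(\beta')=1$: both sides are seen. (The role of $\tau_1$ is to make $\varphi(\beta)=0$, which shortens the computation.)

**Step 2: twist.** Put $\gamma=[\alpha,\beta]$ and let $\theta$ be the automorphism
$$\theta:\quad\alpha\mapsto\gamma\alpha\gamma^{-1},\quad\beta\mapsto\gamma\beta\gamma^{-1},\quad\text{fixing }\alpha',\beta',a_i,b_i\ (i\ge3).$$
Then $\theta(\gamma)=\gamma$, so $\theta$ is invertible (use $\gamma^{-1}$) and $\theta\in\mathrm{Aut}_\partial(G)$. It is trivial on $H$, so $\varphi\theta=\varphi$. Geometrically it is a separating Dehn twist.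

**Lemma B.** Let $\kappa=t-2+t^{-1}$. On $V$, $\theta$ fixes $b_1,a_2,a_i,b_i$ $(i\ge3)$, and
$$\theta(b_2)=b_2+\kappa a_2+(t-1)^2b_1 .$$

*Proof.* **Step 1: the fixed classes.** For $i\ge3$ the generators $a_i,b_i$ are themselves fixed. Next,
$$\beta=b_1a_1^{-1}b_1^{-1}a_2b_1a_1=b_1\cdot a_1^{-1}(b_1^{-1}a_2b_1)a_1\in K$$
has class $v=b_1+t^{-1}a_2$. Since $\gamma\in K$, conjugation by $\gamma$ is trivial on $V$, so $\theta$ fixes $v$. As $\varphi(c_0)=-1$, the element $\alpha'=c_0a_2c_0^{-1}$ has class $t^{-1}a_2$, and $\theta(\alpha')=\alpha'$. So $\theta$ fixes $a_2$, and hence also $b_1=v-t^{-1}a_2$.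

**Step 2: the class of $\gamma$.** From $\gamma=\alpha\beta\alpha^{-1}\cdot\beta^{-1}$ and $\varphi(\alpha)=1$ we get $[\gamma]=(t-1)v$, where $[\gamma]$ denotes the class in $V$.

**Step 3: the image of $b_2$.** We express $b_2$ in the basis (3). Let
$$\delta=\beta\alpha^{-1}\beta^{-1}=c_0b_1a_1\cdot a_1^{-1}\cdot a_1^{-1}b_1^{-1}c_0^{-1}=c_0b_1a_1^{-1}b_1^{-1}c_0^{-1},\qquad\varphi(\delta)=-1 .$$
Then $\delta\alpha'=c_0(b_1a_1^{-1}b_1^{-1}a_2)c_0^{-1}=c_0$, so $b_2=\beta'c_0=\beta'\delta\alpha'$. Since $\delta$ is a word in $\alpha,\beta$, $\theta(\delta)=\gamma\delta\gamma^{-1}$, and $\theta(c_0)=\gamma\delta\gamma^{-1}\alpha'$. Using $c_0^{-1}=\alpha'^{-1}\delta^{-1}$,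
$$\theta(b_2)=\beta'\theta(c_0)=b_2\cdot c_0^{-1}\theta(c_0)=b_2\cdot\alpha'^{-1}\,(\delta^{-1}\gamma\delta)\gamma^{-1}\,\alpha' .$$
Here $\varphi(\delta^{-1})=1$, so $\delta^{-1}\gamma\delta$ has class $t[\gamma]$; and conjugation by $\alpha'^{-1}\in K$ is trivial on $V$. So the factor after $b_2$ has class
$$(t-1)[\gamma]=(t-1)^2v=(t-1)^2b_1+t^{-1}(t-1)^2a_2,$$
and $t^{-1}(t-1)^2=t-2+t^{-1}=\kappa$. $\square$

## 6. Proof of Theorem 1(a)

Let $g\ge2$, let $f$ be as in (2), and put $f'=f\theta\in\mathrm{Aut}_\partial(G)$. By (F1) there are homeomorphisms $h,h'$ of $S$ inducing $f,f'$ up to inner automorphisms. Since $\theta$ is trivial on $H$, $h_+=f_+=f'_+=h'_+$.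

**Step 1: $\pi_1(M)$ is not bi-orderable.** This is Claim 1 together with (1).

**Step 2: the matrix of $f'$ on $V$.** We have $\varphi f'=\varphi$. By Lemma B, $f'$ fixes $b_1$ and $a_i,b_i$ $(i\ge3)$, sends $a_2\mapsto f(a_2)=a_2+b_2$, and
$$b_2\mapsto f\bigl(b_2+\kappa a_2+(t-1)^2b_1\bigr)=-a_2+\kappa(a_2+b_2)+(t-1)^2b_1=(\kappa-1)a_2+\kappa b_2+(t-1)^2b_1 .$$
So $A(t)$ is block triangular, with $2g-3$ eigenvalues equal to $1$ and the block $\begin{pmatrix}1&\kappa-1\\1&\kappa\end{pmatrix}$, of trace $1+\kappa$ and determinant $\kappa-(\kappa-1)=1$. Its characteristic polynomial is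
$$(x-1)^{2g-3}\bigl(x^2-(1+\kappa)x+1\bigr).$$

**Step 3: find the interval.** If $r>(3+\sqrt5)/2$, then $r+r^{-1}>3$, so $\kappa(r)>1$. The quadratic then has discriminant $(1+\kappa)^2-4>0$, positive sum of roots, and product of roots $1$. All eigenvalues of $A(r)$ are real and positive. Proposition A with $I=((3+\sqrt5)/2,\infty)$ shows that $\pi_1(M')\cong G\rtimes_{f'}\mathbb Z$ is bi-orderable. $\blacksquare$

For instance, at $r=4$ we have $\kappa=9/4$, and $x^2-\tfrac{13}4x+1$ has roots approximately $2.91$ and $0.34$. At $t=1$, where $V$ specializes to homology, $\kappa=0$ and the quadratic is $x^2-x+1$ again: the bad eigenvalues are still there, but the order never looks at $t=1$.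

**Remark.** By Section 2, $h'_*$ preserves no standard bi-order. So bi-orderability of $\pi_1(M')$ does not imply that $h'_*$ preserves a standard bi-order.

## 7. Lifts of a symplectic matrix that fixes $b_1$

We turn to Theorem 2. From now on $g\ge2$, $n=g-1\ge1$,
$$H_0=\langle a_i,b_i:i\ge2\rangle\subset H,\qquad G'=\langle a_i,b_i:i\ge2\rangle\subset G,\qquad\partial'=\prod_{i\ge2}[a_i,b_i].$$

**Symplectic bases.** *In a unimodular alternating lattice, every primitive vector $v$ is the vector $b_1$ of some symplectic basis.* By unimodularity there is $w$ with $w\cdot v=1$. Then the lattice is $\langle w,v\rangle\oplus\langle w,v\rangle^\perp$; the second summand is again unimodular and alternating, and we induct. Consequently $\mathrm{Sp}$ is transitive on primitive vectors.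

**The module $W$.** *If $f\in\mathrm{Aut}_\partial(G)$ and $\varphi f=\varphi$, then $f$ fixes the class $b_1\in V$.* Indeed $[a_i,b_i]\in[K,K]$ for $i\ge2$, so $\partial$ has class $(t-1)b_1$ in $V$. Since $f(\partial)=\partial$, $(t-1)(f(b_1)-b_1)=0$, and $V$ is torsion free. Therefore $f$ acts on $W=V/\Lambda b_1$, a free $\Lambda$-module with basis $a_2,\dots,a_g;b_2,\dots,b_g$. The eigenvalues of $A(r)$ are $1$ and those of the action on $W$ at $t=r$.

**The lifts $\lambda_C$.** For $C\in\mathrm{Sp}(H_0)$ let $\lambda_C$ be a lift of $C$ to an automorphism of $G'$ fixing $\partial'$, by (F3) in genus $g-1$, extended by fixing $a_1,b_1$. Then $\lambda_C(\partial)=\partial$. Since $G'\subset K$, $\varphi\lambda_C=\varphi$, and the map $G'\to V$ factors through $H_0$. So $\lambda_C$ acts on $W$ by the *constant* matrix $C$.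

The next lemma generalizes this to all $P$ fixing $b_1$. The point is that $P$ can be realized with a constant matrix on $W$, so that the dependence on $t$ will come only from twists.

**Lemma C.** Let $P\in\mathrm{Sp}(2g,\mathbb Z)$ with $Pb_1=b_1$, and let $B\in\mathrm{Sp}(H_0)$ be the map induced by $P$ on $b_1^\perp/b_1\cong H_0$. There is $f_P\in\mathrm{Aut}_\partial(G)$ inducing $P$ on $H$, with $\varphi f_P=\varphi$, acting on $W$ by the constant matrix $B$, and with $f_P(b_1)$ conjugate to $b_1$ in $G$.

*Proof.* **Step 1: factor $P$.** Since $Pa_1\cdot b_1=Pa_1\cdot Pb_1=1$, we may write $Pa_1=a_1+x+kb_1$ with $x\in H_0$, $k\in\mathbb Z$. For $y\in H_0$, $Py\cdot b_1=y\cdot b_1=0$, so $Py=By+\ell(y)b_1$. Then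
$$0=y\cdot a_1=Py\cdot Pa_1=By\cdot x-\ell(y),$$
so $\ell(y)=By\cdot x$. Define $z$ and $u_x$, both fixing $b_1$, by
$$z:\ a_1\mapsto a_1+b_1,\ y\mapsto y;\qquad u_x:\ a_1\mapsto a_1+x,\ y\mapsto y+(y\cdot x)b_1\qquad(y\in H_0).$$
Then $P=z^ku_x(1\oplus B)$. On $a_1$ the right side gives $a_1\mapsto a_1\mapsto a_1+x\mapsto a_1+x+kb_1$. On $y$ it gives $By+(By\cdot x)b_1$. Both agree with $P$.

**Step 2: reduce to few generators.** Checking on $a_1$ and on $y\in H_0$ one finds
$$u_xu_{x'}=u_{x+x'}z^{x'\cdot x},\qquad(1\oplus C)u_x(1\oplus C)^{-1}=u_{Cx}\quad(C\in\mathrm{Sp}(H_0)).$$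
For the first: $u_xu_{x'}(a_1)=u_x(a_1+x')=a_1+x+x'+(x'\cdot x)b_1=u_{x+x'}\bigl(a_1+(x'\cdot x)b_1\bigr)$, and both sides send $y$ to $y+(y\cdot x+y\cdot x')b_1$. For the second: $a_1\mapsto a_1+Cx$, and $y\mapsto y+(C^{-1}y\cdot x)b_1=y+(y\cdot Cx)b_1$. Since $\mathrm{Sp}(H_0)$ is transitive on primitive vectors, all $u_w$ with $w$ primitive are conjugate to $u_{-a_2}$. Every vector is a sum of primitive ones, such as $\pm$ basis vectors. So the stabilizer of $b_1$ is generated by $1\oplus\mathrm{Sp}(H_0)$, $z$, and $zu_{-a_2}$.

**Step 3: the required properties pass to products and inverses.** If $f\in\mathrm{Aut}_\partial(G)$ lifts some $P$ fixing $b_1$, then $\varphi(f(x))=Px\cdot b_1=Px\cdot Pb_1=x\cdot b_1=\varphi(x)$ automatically. The map $P\mapsto B$ is multiplicative. And "$f(b_1)$ is conjugate to $b_1$" is clearly closed under products and inverses. So it is enough to lift the generators of Step 2.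

**Step 4: lift the generators.**

*For $1\oplus C$*, use $\lambda_C$; it fixes $b_1$.

*For $z$*, use $\zeta:a_1\mapsto a_1b_1$, other generators fixed. It fixes $\partial$, since $[a_1b_1,b_1]=a_1b_1b_1\cdot b_1^{-1}a_1^{-1}\cdot b_1^{-1}=[a_1,b_1]$. It fixes $b_1$ and every element of $Y$, so it is trivial on $V$; and $z$ induces $B=1$.

*For $zu_{-a_2}$*, let $c=b_1^{-1}a_2\in K$ and
$$\sigma:\quad a_1\mapsto a_1c^{-1},\quad b_1\mapsto cb_1c^{-1},\quad a_2\mapsto ca_2c^{-1},\quad b_2\mapsto b_2c^{-1},$$
other generators fixed. Then $\sigma(c)=c\,(b_1^{-1}a_2)\,c^{-1}=c$, so $\sigma$ is an automorphism, with inverse given by the same formulas with $c^{-1}$ for $c$. It fixes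
$$a_1b_1a_1^{-1},\qquad c=b_1^{-1}a_2,\qquad b_2a_2^{-1}b_2^{-1}:$$
the first because $a_1c^{-1}\cdot cb_1c^{-1}\cdot ca_1^{-1}=a_1b_1a_1^{-1}$, the third because $b_2c^{-1}\cdot ca_2^{-1}c^{-1}\cdot cb_2^{-1}=b_2a_2^{-1}b_2^{-1}$. The product of these three is $[a_1,b_1][a_2,b_2]$, so $\sigma(\partial)=\partial$. Let $\tau:b_2\mapsto b_2a_2$, other generators fixed; it fixes $[a_2,b_2]$, as for $\tau_1$ in Section 5. We use $\sigma\tau$.

On $H$, $c=a_2-b_1$. So $\sigma\tau$ sends $a_1\mapsto a_1-a_2+b_1$ and $b_2\mapsto(b_2-a_2+b_1)+a_2=b_2+b_1$, and fixes the other generators. And $zu_{-a_2}$ sends $a_1\mapsto z(a_1-a_2)=a_1+b_1-a_2$ and $b_2\mapsto b_2-(b_2\cdot a_2)b_1=b_2+b_1$, fixing the others. They agree.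

On $V$, since $c\in K$ has class $a_2-b_1$, $\sigma\tau$ sends $b_2\mapsto(b_2-a_2+b_1)+a_2=b_2+b_1$ and fixes the rest of $Y$. So it is the identity on $W$, as required since $B=1$. Finally $\sigma\tau(b_1)=cb_1c^{-1}$. $\square$

**Lemma D.** For all integral symmetric $n\times n$ matrices $N_1,N_2$ there is $\theta_{N_1,N_2}\in\mathrm{Aut}_\partial(G)$, trivial on $H$, acting on $W$ (basis $a_2,\dots,a_g;b_2,\dots,b_g$) by
$$U=\begin{pmatrix}1&\kappa N_1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\\kappa N_2&1\end{pmatrix},\qquad\kappa=t-2+t^{-1}.$$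

*Proof.* **Step 1: move $\theta$ around.** Extend the form on $H_0$ to $W$ $\Lambda$-bilinearly. By Lemma B, $\theta$ acts on $W$ by $b_2\mapsto b_2+\kappa a_2$, fixing the other basis vectors. That is, $x\mapsto x-\kappa(x\cdot a_2)a_2$, because $b_2\cdot a_2=-1$. Hence $\lambda_C\theta\lambda_C^{-1}$, which is trivial on $H$, acts by
$$x\mapsto x-\kappa(C^{-1}x\cdot a_2)Ca_2=x-\kappa(x\cdot w)w,\qquad w=Ca_2,$$
and $w$ can be any primitive vector of $H_0$.

**Step 2: the resulting matrices.** In this step, number the coordinates by $i=2,\dots,g$. If $w=\sum w_ia_i$, then $b_j\cdot w=-w_j$, so $b_j\mapsto b_j+\kappa w_jw$ and the matrix is $\begin{pmatrix}1&\kappa ww^T\\0&1\end{pmatrix}$. If $w=\sum w_ib_i$, then $a_j\cdot w=w_j$, so $a_j\mapsto a_j-\kappa w_jw$ and the matrix is $\begin{pmatrix}1&0\\-\kappa ww^T&1\end{pmatrix}$.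

**Step 3: generate.** The vectors $e_i$ and $e_i+e_j$ $(i\neq j)$ are primitive. The matrices $e_ie_i^T$ and $(e_i+e_j)(e_i+e_j)^T-e_ie_i^T-e_je_j^T$ form, up to repetition, a basis of the integral symmetric matrices. Upper unipotent block matrices multiply by adding their off-diagonal blocks, and likewise lower ones. So products of the automorphisms of Step 1 and their inverses realize $\begin{pmatrix}1&\kappa N_1\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&0\\\kappa N_2&1\end{pmatrix}$, and then $U$. $\square$

## 8. Theorem 2(1): forcing positive spectrum when $1$ is an eigenvalue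

*A genus-two warm-up.* Let $n=1$ and let $P=1\oplus(-1)$, so $B=-1$ on $H_0$. With $N_1=-1$, $N_2=1$ we get $U=\begin{pmatrix}1-\kappa^2&-\kappa\\\kappa&1\end{pmatrix}$, and $X=BU=-U$ has determinant $1$ and trace $\kappa^2-2$. For $\kappa>2$ the trace exceeds $2$, so the two eigenvalues are real, positive and reciprocal. The sign of $N_1N_2$ was chosen so that $BN_1N_2>0$. For general $n$ the same idea asks that $aN_1N_2$ have distinct positive eigenvalues, where $a$ is the upper left block of $B$.

**Step 1: normalize $P$.** Let $Q\in\mathrm{Sp}(2g,\mathbb Z)$, with a lift $q\in\mathrm{Aut}_\partial(G)$ by (F3). If $f'\in\mathrm{Aut}_\partial(G)$ induces $QPQ^{-1}$, then $q^{-1}f'q\in\mathrm{Aut}_\partial(G)$ induces $P$, with an isomorphic semidirect product. So $P$ may be replaced by any conjugate. Since $1$ is an eigenvalue, $P$ fixes a nonzero rational vector, hence a primitive integral one, and by transitivity on primitive vectors we may assume $Pb_1=b_1$. Let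
$$B=\begin{pmatrix}a&b\\c&d\end{pmatrix}$$
be as in Lemma C, in the basis $a_2,\dots,a_g;b_2,\dots,b_g$, with $n\times n$ blocks.

**Step 2: arrange $\det a\neq0$.** Conjugating $P$ by $1\oplus\begin{pmatrix}1&pI\\0&1\end{pmatrix}$ with $p\in\mathbb Z$ keeps $Pb_1=b_1$ and replaces $a$ by $a+pc$. The polynomial $\det(a+pc)$ in $p$ is not identically zero, since it is nonzero at $p=\sqrt{-1}$. Indeed, as $B$ is symplectic, $a^Tc$ is symmetric, so
$$(a+\sqrt{-1}\,c)^*(a+\sqrt{-1}\,c)=a^Ta+c^Tc+\sqrt{-1}\,(a^Tc-c^Ta)=a^Ta+c^Tc,$$
which is positive definite because $\begin{pmatrix}a\\c\end{pmatrix}$ has rank $n$. So some integer $p$ works.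

**Step 3: choose the twists.** Let $D=\mathrm{diag}(1,2,\dots,n)$. Apply (F4) over $\mathbb Q$ to $a^{-1}D$ and clear denominators in both factors. This gives integral symmetric $N_1,N_2$ and an integer $q>0$ with
$$N_1N_2=q\,a^{-1}D. \tag{4}$$
Put $f'=f_P\,\theta_{N_1,N_2}$. It lies in $\mathrm{Aut}_\partial(G)$, induces $P$ on $H$, satisfies $\varphi f'=\varphi$, fixes the class $b_1\in V$, and acts on $W$ by
$$X=BU=\begin{pmatrix}a(1+\kappa^2N_1N_2)+\kappa bN_2&\kappa aN_1+b\\c(1+\kappa^2N_1N_2)+\kappa dN_2&\kappa cN_1+d\end{pmatrix}.$$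

**Step 4: half of the spectrum, by a limit.** As $\kappa\to+\infty$ through real values, (4) gives
$$\kappa^{-2}X\longrightarrow\begin{pmatrix}qD&0\\cN_1N_2&0\end{pmatrix},$$
with simple eigenvalues $q,2q,\dots,nq$, and $0$ with multiplicity $n$. By continuity of roots, for large $\kappa$ there is exactly one eigenvalue of $\kappa^{-2}X$ near each $jq$, $1\le j\le n$. It is real, since $X$ is real and otherwise its complex conjugate would be a second one. So there is $\kappa_0>0$ such that for all real $\kappa>\kappa_0$ the matrix $X$ has $n$ distinct real eigenvalues greater than $1$.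

**Step 5: the other half, by symmetry.** For real $\kappa$, both $B$ and $U$ are symplectic, so $X\in\mathrm{Sp}(2n,\mathbb R)$ and its spectrum is invariant under $\mu\mapsto\mu^{-1}$. Hence the reciprocals of the $n$ eigenvalues of Step 4 are $n$ further distinct eigenvalues, in $(0,1)$. This accounts for all $2n$, so all are real and positive.

**Step 6: conclude.** $\kappa(r)=r-2+r^{-1}\to\infty$ as $r\to\infty$. So for all sufficiently large real $r$, $A(r)$ has only positive real eigenvalues: $1$ and those of $X$. By Proposition A, $G\rtimes_{f'}\mathbb Z$ is bi-orderable, and by (F1) it is $\pi_1(M')$ for some $h'$ with $h'_+=P$. This proves Theorem 2(1). $\blacksquare$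

## 9. Theorem 2(2): lifts that preserve no bi-order

As in Step 1 of Section 8, $P$ may be replaced by a conjugate in $\mathrm{Sp}(2g,\mathbb Z)$ in both cases.

**Case (i): $-1$ is an eigenvalue.** The aim is a lift sending $b_1$ to a conjugate of $b_1^{-1}$. Some primitive vector is sent to its negative, so we may assume $Pb_1=-b_1$.

*Step 1: realize $-1$ on the first handle.* Let $\rho:a_1\mapsto a_1b_1,\ b_1\mapsto a_1^{-1}$, other generators fixed. As for (2), it is an automorphism fixing $\partial$, since $[a_1b_1,a_1^{-1}]=[a_1,b_1]$. We compute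
$$\rho^2(b_1)=\rho(a_1^{-1})=b_1^{-1}a_1^{-1},\qquad\rho^3(b_1)=\rho(b_1^{-1}a_1^{-1})=a_1\cdot b_1^{-1}a_1^{-1}.$$
So $\rho^3(b_1)$ is conjugate to $b_1^{-1}$. On $\langle a_1,b_1\rangle\subset H$, $\rho$ has characteristic polynomial $x^2-x+1$. So $\rho^3$ induces $j=(-1)\oplus1$ on $\langle a_1,b_1\rangle\oplus H_0$.

*Step 2: correct to $P$.* The matrix $Pj\in\mathrm{Sp}(2g,\mathbb Z)$ fixes $b_1$. Let $f=f_{Pj}\,\rho^3\in\mathrm{Aut}_\partial(G)$, with $f_{Pj}$ from Lemma C. It induces $Pj\cdot j=P$. Since $f_{Pj}(b_1)$ is conjugate to $b_1$, $f(b_1)=f_{Pj}(a_1b_1^{-1}a_1^{-1})$ is conjugate to $b_1^{-1}$.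

*Step 3: no order.* If $f$ preserved a bi-order, $f(b_1)$ would have the sign of $b_1$. But, being conjugate to $b_1^{-1}$, it has the opposite sign. By (1) and (F1), the corresponding $\pi_1(M)$ is not bi-orderable.

**Case (ii): an orthogonal summand $H''\neq0$ on which $P$ has no positive real eigenvalue.** The aim is a lift that restricts to a free factor of $G$ belonging to $H''$, where Clay–Rolfsen applies.

*Step 1: normalize the splitting.* The Gram determinant of $H$ is $1$ and is the product of those of $H'$ and $H''$, so both summands are unimodular and have symplectic bases. Together these form a symplectic basis of $H$. After conjugation, $H''=\langle a_i,b_i:i\le k\rangle$ and $H'=\langle a_i,b_i:i>k\rangle$ with $1\le k\le g$ (if $k=g$, the second factor below is trivial).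

*Step 2: lift on each factor.* By (F3), lift $P|_{H''}$ to an automorphism $f''$ of $G''=\langle a_i,b_i:i\le k\rangle$ fixing $\prod_{i\le k}[a_i,b_i]$. Lift $P|_{H'}$ to an automorphism of $\langle a_i,b_i:i>k\rangle$ fixing $\prod_{i>k}[a_i,b_i]$. Their free product $f$ fixes $\partial$ and induces $P$.

*Step 3: no order.* If $f$ preserved a bi-order of $G$, its restriction to $G''$ would be preserved by $f''$, so $G''\rtimes_{f''}\mathbb Z$ would be bi-orderable by (1). By (F1) in genus $k$, this is the group of a once-punctured genus-$k$ surface bundle whose Alexander polynomial is the characteristic polynomial of $P|_{H''}$. That polynomial has no positive real root, contradicting Clay–Rolfsen. So $f$ preserves no bi-order, and by (1) and (F1) the corresponding $\pi_1(M)$ is not bi-orderable. This proves Theorem 2(2). $\blacksquare$
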